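# Continuous weak selections on filter spaces that are not weakly orderable

## Vietoris neighborhoods, weak selections, filter spaces

All spaces are Hausdorff.

**Definition (the space of pairs).** For a space $X$ let $\mathcal F_2(X)=\{F\subset X:1\le |F|\le 2\}$. It carries the Vietoris topology, whose base consists of the sets
$$\langle\mathcal V\rangle=\Big\{S\in\mathcal F_2(X): S\subset\bigcup\mathcal V\ \text{ and }\ S\cap V\neq\emptyset\text{ for each }V\in\mathcal V\Big\},$$
where $\mathcal V$ runs over the finite families of open subsets of $X$.

For example, if $U,V$ are disjoint open sets, then $\langle\{U,V\}\rangle$ is the set of all pairs $\{u,v\}$ with $u\in U$, $v\in V$. And $\langle\{U\}\rangle$ is the set of all $S\in\mathcal F_2(X)$ with $S\subset U$.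

**Definition (weak selection).** A weak selection is a map $\sigma:\mathcal F_2(X)\to X$ with $\sigma(F)\in F$ for every $F$. It is continuous if it is continuous for the Vietoris topology on $\mathcal F_2(X)$ and the topology of $X$.

For example, on $\mathbb R$ the map $\sigma(F)=\min F$ is a continuous weak selection; a more general fact is checked below. On a convergent sequence $\{0,1,2,\dots\}\cup\{p\}$ with limit $p$, put $\sigma(\{n,m\})=\max\{n,m\}$ and $\sigma(\{n,p\})=n$. This is not continuous: the pairs $\{0,m\}$ converge to $\{0,p\}$, whose value is $0$, but $\sigma(\{0,m\})=m$ never lies in the open set $\{0\}$ for $m>0$.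

**Definition (weakly orderable).** A space $(X,\tau)$ is weakly orderable if there is a linear order $\preceq$ on $X$ whose order topology $\tau_\preceq$, generated by the open rays, satisfies $\tau_\preceq\subset\tau$.

For example, every discrete space is weakly orderable, by any linear order.

Weakly orderable spaces have continuous weak selections: take $\sigma(F)=\min_\preceq F$. Continuity at $\{x\}$ is clear, since $\sigma(\langle\{U\}\rangle)\subset U$. Let $x\prec y$ and let $U$ be an open neighborhood of $x$. If some $z$ satisfies $x\prec z\prec y$, put $V=U\cap(\leftarrow,z)$, $W=(z,\to)$; otherwise put $V=U\cap(\leftarrow,y)$, $W=(x,\to)$. In both cases $x\in V$, $y\in W$, and every $v\in V$ is below every $w\in W$ (in the second case $v\preceq x\prec y\preceq w$). So $\sigma$ maps $\langle\{V,W\}\rangle$ into $V\subset U$.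

**Definition (filter space).** Let $X$ be an infinite set and $p$ a free filter on $X$; filters are proper, and free means $\bigcap p=\emptyset$. Put $X_p=X\cup\{p\}$. Every point of $X$ is isolated, and the basic neighborhoods of $p$ are the sets $A\cup\{p\}$ with $A\in p$.

This is a Hausdorff space with the single non-isolated point $p$, and every space with exactly one non-isolated point is homeomorphic to one of this form. For example, if $X=\omega$ and $p$ is the filter of cofinite sets, $X_p$ is a convergent sequence.

**Definition (dual ideal, cofinality, character).** The dual ideal of $p$ is $I=\{X\setminus A:A\in p\}$. A subfamily of an ideal is cofinal if every member of the ideal is contained in a member of the subfamily; $\mathrm{cof}$ of an ideal is the least size of a cofinal subfamily. The character $\chi(p,X_p)$ is the least size of a neighborhood base at $p$.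

Since $p$ is free, for each $x$ some $A\in p$ misses $x$, so $\{x\}\in I$. Thus $I$ is a proper ideal containing all finite sets, and every such ideal is the dual of exactly one free filter. A set of neighborhoods $A\cup\{p\}$ is a base at $p$ exactly when the complements $X\setminus A$ are cofinal in $I$, so $\chi(p,X_p)=\mathrm{cof}(I)$. For example, for the cofinite filter on $\omega_1$, $I$ is the ideal of finite sets. A cofinal family must cover $\omega_1$ by finite sets, so the character is $\omega_1$.

The ideal generated by a family consists of all subsets of finite unions of its members.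

## Clubs and nonstationary sets

Let $\kappa$ be a regular uncountable cardinal.

**Definition (club, stationary, nonstationary).** A club in $\kappa$ is a closed unbounded subset. A set is stationary if it meets every club, and nonstationary otherwise. $\mathrm{NS}_\kappa$ is the family of nonstationary subsets of $\kappa$, and $\mathrm{cof}(\mathrm{NS}_\kappa)$ is the least size of a cofinal subfamily.

For example, the set of successor ordinals below $\omega_1$ is unbounded but nonstationary, because the limit ordinals form a club disjoint from it. Bounded sets are nonstationary.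

The textbook facts used are these.

* $\mathrm{NS}_\kappa$ is a proper ideal and is $\kappa$-complete: a union of fewer than $\kappa$ nonstationary sets is nonstationary.
* Fodor's lemma: if $S_0\subset\kappa$ is stationary and $f:S_0\to\kappa$ satisfies $f(\xi)<\xi$ for all $\xi\in S_0$, then $f$ is constant on a stationary subset of $S_0$.
* If $E_\alpha$ $(\alpha<\kappa)$ are clubs, so is the diagonal intersection $\{\delta<\kappa:\delta\in E_\alpha\text{ for all }\alpha<\delta\}$.
* Ulam–Solovay: $\kappa$ splits into $\kappa$ disjoint stationary sets.
* König: $\mathrm{cf}(2^{\omega_1})>\omega_1$.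

## Does a continuous weak selection order a filter space?

We saw that weak orderability produces a continuous weak selection. The question, from Koichi Motooka, Dmitri Shakhmatov, Takamitsu Yamauchi, "The existence of continuous weak selections and orderability-type properties in products and filter spaces", arXiv:1608.07144 (2016), asks for the converse in the simplest non-discrete spaces:

*Is every filter space with a continuous weak selection weakly orderable?*

The answer is no. All of the following is in ZFC.

**Theorem A.** There is a filter space, of cardinality $2^{\omega_1}$, which has a continuous weak selection but is not weakly orderable.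

**Theorem B.** (i) If $X_p$ has a continuous weak selection and $|X|\le\omega_1$ or $\chi(p,X_p)\le\omega_1$, then $X_p$ is weakly orderable. (ii) There is a non-weakly-orderable $X_p$ with a continuous weak selection and $\chi(p,X_p)\le|X|=\mathrm{cof}(\mathrm{NS}_{\omega_1})\le 2^{\omega_1}$. Hence the least size of a counterexample lies in $[\omega_2,\mathrm{cof}(\mathrm{NS}_{\omega_1})]$. If $2^{\omega_1}=\omega_2$, or just $\mathrm{cof}(\mathrm{NS}_{\omega_1})=\omega_2$, then this least size is $\omega_2$, and the bound $\omega_1$ in (i) is optimal for both cardinality and character.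

**Theorem C.** For every infinite cardinal $\tau$ there is a filter space $X_p$ with a continuous weak selection $\sigma$ satisfying $\sigma(\{x,p\})=x$ for all $x\in X$, such that $X_p$ is not the union of $\le\tau$ weakly orderable subspaces containing $p$.

## Chains and tournaments in the dual ideal

The purpose of this section is to remove the topology: both properties in the question become statements about the ideal $I$.

**Definition (chain set).** Let $I$ be an ideal on $X$. A set $A\subset X$ is a chain set if $A=\bigcup\mathcal A$ for some nonempty $\mathcal A\subset I$ linearly ordered by inclusion. For an infinite regular cardinal $\lambda$, $A$ is a $\lambda$-chain set if $A=\bigcup_{\xi<\lambda}A_\xi$ with all $A_\xi\in I$ and $A_\xi\subset A_\eta$ for $\xi\le\eta$.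

For example, if $I$ is the ideal of countable subsets of $\omega_1$, then $\omega_1=\bigcup_{\xi<\omega_1}\xi$ is an $\omega_1$-chain set. Every $A\in I$ is a chain set.

Every chain set is a $\lambda$-chain set for some infinite regular $\lambda$. Indeed, if $\mathcal A$ has a largest element, use the constant sequence of length $\omega$. If not, choose a well-ordered cofinal subfamily of $\mathcal A$ and thin it to its cofinality $\lambda$, which is infinite and regular. Also, a subset $A'$ of a $\lambda$-chain set is a $\lambda$-chain set, via the sets $A'\cap A_\xi$. Finally, if $A=\bigcup_{\xi<\lambda}A_\xi$ is a $\lambda$-chain set, then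
$$S\subset A,\ |S|<\lambda\ \Longrightarrow\ S\subset A_\xi\text{ for some }\xi<\lambda,\text{ so } S\in I. \tag{1}$$
Indeed, choose for each $s\in S$ an index $\xi(s)$ with $s\in A_{\xi(s)}$; by regularity these fewer than $\lambda$ indices are bounded in $\lambda$. None of this uses that $I$ is proper.

**Lemma 1.** $X_p$ is weakly orderable if and only if $X=A\cup B$ with $A,B$ chain sets for the dual ideal $I$.

**Proof.** ($\Rightarrow$) Let $\preceq$ be a witness, $A=\{x:x\prec p\}$, $B=\{x:p\prec x\}$. For $x\in A$ the ray $(x,\to)$ is open in $X_p$ and contains $p$, so its complement $\{y:y\preceq x\}$, a subset of $X$, is in $I$. These sets form a chain with union $A$; if $A=\emptyset$, use the family $\{\emptyset\}$. The set $B$ is treated in the same way with the sets $\{y:x\preceq y\}$.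

($\Leftarrow$) Replacing $B$ by $B\setminus A$, assume $A\cap B=\emptyset$. Write $A=\bigcup_{\xi<\lambda}A_\xi$ as above and let $r(x)=\min\{\xi:x\in A_\xi\}$ for $x\in A$. Order $A$ by the value of $r$, breaking ties by a fixed linear order of $A$. If $y\preceq x$ in $A$, then $r(y)\le r(x)$, so
$$\{y\in A:y\preceq x\}\subset A_{r(x)}\in I .$$
Order $B$ in the same way, reverse that order, and put all of $A$ below $p$ and all of $B$ above $p$. We check that open rays are open in $X_p$. A set not containing $p$ is open, and a set containing $p$ is open when its complement is in $I$. For $x\in A$: $(\leftarrow,x)\subset X$ is open, and the complement of $(x,\to)\ni p$ is $\{y\in A:y\preceq x\}\in I$. For $x\in B$: $(x,\to)\subset X$ is open, and the complement of $(\leftarrow,x)\ni p$ is $\{y\in B:x\preceq y\}$, which is in $I$ because the order of $B$ was reversed. The rays at $p$ are $A$ and $B$, which are open. $\square$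

**Definition (tournament).** A tournament $\to$ on $X$ is a relation such that for distinct $x,y$ exactly one of $x\to y$, $y\to x$ holds, and never $x\to x$.

For example, any strict linear order is a tournament.

**Lemma 2.** $X_p$ has a continuous weak selection if and only if there are a partition $X=L\cup R$ (one part may be empty) and a tournament $\to$ on $X$ with
$$\{y:y\to x\}\in I\ \text{ for }x\in L,\qquad \{y:x\to y\}\in I\ \text{ for }x\in R .$$
Given such data, $\sigma$ can be chosen with $\sigma(\{x,p\})=x$ for $x\in L$ and $\sigma(\{x,p\})=p$ for $x\in R$.

**Proof.** ($\Leftarrow$) Let $\sigma(\{x,y\})=x$ if $x\to y$, let $\sigma$ of a singleton be its element, and define $\sigma(\{x,p\})$ as stated. We check continuity at each point of $\mathcal F_2(X_p)$.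

The points $\{x\}$ and $\{x,y\}$ with $x,y\in X$ are isolated, since $\langle\{\{x\}\}\rangle=\{\{x\}\}$ and $\langle\{\{x\},\{y\}\}\rangle=\{\{x,y\}\}$. At $\{p\}$: for open $U\ni p$, $\sigma$ maps $\langle\{U\}\rangle$ into $U$.

At $\{x,p\}$ with $x\in L$: the set $A=X\setminus(\{x\}\cup\{y:y\to x\})$ is in $p$. A member of $\langle\{\{x\},A\cup\{p\}\}\rangle$ is $\{x,p\}$ or $\{x,a\}$ with $a\in A$, and then $x\to a$. So $\sigma$ is constantly $x$ there.

At $\{x,p\}$ with $x\in R$: given $V\in p$, the set $A=V\setminus(\{x\}\cup\{y:x\to y\})$ is in $p$. A member of $\langle\{\{x\},A\cup\{p\}\}\rangle$ is $\{x,p\}$, with value $p$, or $\{x,a\}$ with $a\in A$; then $a\to x$ and the value is $a\in V$. So $\sigma$ maps this neighborhood into $V\cup\{p\}$.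

($\Rightarrow$) Let $x\to y$ if $x\ne y$ and $\sigma(\{x,y\})=x$; this is a tournament. Let $L=\{x\in X:\sigma(\{x,p\})=x\}$ and $R=X\setminus L$. For $x\in L$, the set $\{x\}$ is open, so some basic neighborhood $\langle\mathcal V\rangle$ of $\{x,p\}$ is mapped into $\{x\}$. The intersection of those $V\in\mathcal V$ that contain $p$ is an open set containing $p$, so it contains $A\cup\{p\}$ for some $A\in p$. Let $a\in A\setminus\{x\}$. Then $\{x,a\}\in\langle\mathcal V\rangle$: both points are in $\bigcup\mathcal V$, since some $V\in\mathcal V$ contains $p$ and hence $a$; and each $V\in\mathcal V$ contains $x$ or $p$, and in the latter case contains $a$. So $\sigma(\{x,a\})=x$, that is, $x\to a$. Hence $\{y:y\to x\}\subset X\setminus A$ is in $I$. For $x\in R$, run the same argument with the open set $X_p\setminus\{x\}\ni p=\sigma(\{x,p\})$ in place of $\{x\}$: now $\sigma(\{x,a\})\ne x$, so $a\to x$ for $a\in A\setminus\{x\}$, and $\{y:x\to y\}\subset X\setminus A$ is in $I$. $\square$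

So the question reads: given a tournament whose in-sets (on $L$) and out-sets (on $R$) are in $I$, is $X$ a union of two chain sets?

## Countable spaces and two small ideals on uncountable sets

**Countable $X$.** If $X=\{x_0,x_1,\dots\}$, then $X$ is the union of the increasing sets $\{x_0,\dots,x_n\}\in I$. So $X$ is a chain set, and every countable filter space is weakly orderable.

**Countable character.** If $\{B_n:n<\omega\}$ is cofinal in $I$, the sets $B_0\cup\dots\cup B_n\in I$ increase to $X$. Again $X_p$ is weakly orderable.

**Finite subsets of $\omega_1$.** Here both properties fail. A chain of finite sets has a countable union, because its members have distinct sizes. So $\omega_1$ is not a union of two chain sets. Nor is there a tournament as in Lemma 2. Suppose $L$ is uncountable, and choose a countably infinite $D\subset L$. The set of $y$ with $y\to d$ for some $d\in D$ is countable, so some $z\in L\setminus D$ is outside it. Then $d\to z$ for all $d\in D$, and the in-set of $z\in L$ is infinite, a contradiction. So $L$ is countable and, reversing arrows, so is $R$; but $L\cup R=\omega_1$.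

**Two cofinalities.** Let $X=\omega\sqcup\omega_1$ and let $I$ consist of the $S$ with $S\cap\omega$ finite and $S\cap\omega_1$ countable. Both parts are chain sets, of cofinalities $\omega$ and $\omega_1$, so $X_p$ is weakly orderable. But $X$ is not a single chain set: a $\lambda$-chain set equal to $X$ with $\lambda=\omega$ would make $\omega_1$ countable, and with $\lambda>\omega$ would put $\omega$ in $I$ by (1).

The last example suggests two things. An order at $p$ has two sides, hence room for two cofinalities. And a set can force a cofinality by being too large for shorter chains and too small for longer ones.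

## Escaping sequences, and cofinal families of size $\omega_1$

A sensible first approach is to try to prove the answer yes: build a sequence that leaves every member of the ideal, and cut $L$ into pieces according to when a point starts to dominate that sequence. This proves Theorem B(i).

**Proof of Theorem B(i).** Take $L,R,\to$ from Lemma 2.

**Step 1: reduce to $\mathrm{cof}(I)\le\omega_1$.** If $\chi(p,X_p)\le\omega_1$, there is nothing to do. If $|X|\le\omega_1$, replace $I$ by the ideal generated by the singletons and the sets $\{y:y\to x\}$ $(x\in L)$ and $\{y:x\to y\}$ $(x\in R)$. It is contained in the old $I$, so it is proper and its chain sets are chain sets for the old $I$. It contains all finite sets and satisfies the conditions of Lemma 2. It has at most $\omega_1$ generators, and the finite unions of generators form a cofinal subfamily of size at most $\omega_1$.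

By Lemma 1 it now suffices that $L$ and $R$ are chain sets. Reversing $\to$ exchanges the two, so we treat $L$.

**Step 2: dispose of countable covers.** Let $J=\{S\in I:S\subset L\}$ and let $\{B_\alpha:\alpha<\omega_1\}$ be cofinal in $J$, repetitions allowed (intersect a cofinal family of $I$ with $L$). If countably many members of $J$ cover $L$, the finite unions along an enumeration of them form a chain in $J$ with union $L$, and $L$ is a chain set. So assume that no countable subfamily of $J$ covers $L$.

**Step 3: choose an escaping sequence.** For $\alpha<\omega_1$ choose $z_\alpha\in L\setminus\bigcup_{\beta\le\alpha}B_\beta$, possible because only countably many sets are removed. For $x\in L$ let $N_L[x]=\{x\}\cup\{y\in L:y\to x\}\in J$. It is contained in some $B_\beta$. For all $\alpha\ge\beta$ we get $z_\alpha\notin N_L[x]$, which says $z_\alpha\ne x$ and not $z_\alpha\to x$; so $x\to z_\alpha$.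

**Step 4: cut $L$.** Put $L_\alpha=\{x\in L:x\to z_\gamma\text{ for all }\gamma\ge\alpha\}$. These sets increase with $\alpha$, and by Step 3 their union is $L$. Moreover $L_\alpha\subset N_L[z_\alpha]\in I$. So $L$ is a chain set. $\square$

Now suppose $\mathrm{cof}(J)=\omega_2$ and repeat this with $\{B_\alpha:\alpha<\omega_2\}$. If no $\omega_1$ members of $J$ cover $L$, the $z_\alpha$ exist and the argument goes through with length $\omega_2$. If countably many members cover $L$, Step 2 works. What is left is the case in which $\omega_1$ members of $J$ cover $L$, but no countable subfamily does. Then the choice of $z_\alpha$ is blocked, and Step 2 is no help, because unions of infinitely many members of the cover need not be in $J$. A counterexample must live in a gap of this kind. The one below does: the failure is exactly that $L$ is covered by $\omega_1$ members of the ideal but not by countably many.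

## Three cofinalities under bounded smallness

The other natural attempt is at a counterexample: since an order at $p$ has room for only two cofinalities, force three. Let $X=X_0\sqcup X_1\sqcup X_2$ with $X_i$ a copy of $\omega_i$, and let $I$ consist of the $S$ with $|S\cap X_i|<\omega_i$ for $i=0,1,2$.

This $X_p$ is not weakly orderable. Suppose $X=A\cup B$ with $A$ a $\lambda$-chain set and $B$ a $\mu$-chain set. Fix $i$. One of $A\cap X_i$, $B\cap X_i$ has size $\omega_i$, say the first. If $\lambda>\omega_i$, it would be in $I$ by (1), which is false. If $\lambda<\omega_i$, it would be a union of fewer than $\omega_i$ sets of size less than $\omega_i$, which is false by regularity. So $\omega_i\in\{\lambda,\mu\}$ for $i=0,1,2$, impossible.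

But it has no continuous weak selection. Take $L,R,\to$ as in Lemma 2, let $i<j$, and suppose $|L\cap X_i|=\omega_i$ and $|L\cap X_j|=\omega_j$. For each $w\in L\cap X_i$ the set $\{y\in X_j:y\to w\}$ has size less than $\omega_j$. The union of these sets over the at most $\omega_i<\omega_j$ points $w$ still has size less than $\omega_j$, so some $y\in L\cap X_j$ is outside it. Then $w\to y$ for every $w\in L\cap X_i$, and the in-set of $y\in L$ contains $L\cap X_i$, which is not in $I$: a contradiction. So $L\cap X_i$ has size $\omega_i$ for at most one $i$, and likewise $R\cap X_i$. But for each of the three $i$ at least one of these two has size $\omega_i$: a contradiction.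

The obstruction is exact. Smallness in the upper copy was closed under unions indexed by the lower copy, so a single upper point was dominated by everything below. To put two copies on the side $L$, the sets $\{y\in X_2:y\to\alpha\}$, $\alpha\in X_1$, have to cover $X_2$ without making $X_2$ a union of two chain sets.

Here is how. Attach to each upper point $y$ a small set $P_y\subset X_1$, and let $\alpha\to y$ exactly when $\alpha\in P_y$. The sets $\{y:\alpha\notin P_y\}$ are then in the ideal by decree. A finite union of them is $\{y:F\not\subset P_y\}$ with $F$ finite. Suppose an increasing sequence $A_\xi$ $(\xi<\lambda)$ in the ideal has $A_\xi\cap X_2\subset\{y:F_\xi\not\subset P_y\}$. If a point $y$ is in the union, then $y\in A_\xi$ for *all large* $\xi$. So to keep $y$ out of the union it is enough that $P_y$ contains $F_\xi$ for *cofinally many* $\xi$. We need a notion of small subset of $\omega_1$ such that every sequence of finite sets can be thinned to a cofinal subsequence with small union. Bounded sets do not do: for $F_\xi=\{\xi\}$, $\xi<\omega_1$, every cofinal subsequence has unbounded union. Nonstationary sets do, as we show next. They also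 still force the cofinality $\omega_1$ on $X_1$.

## Thinning a sequence of finite sets to a nonstationary union

**Lemma 3.** Let $\kappa$ be regular uncountable, $\lambda\le\kappa$ infinite regular, and $F_\xi$ $(\xi<\lambda)$ finite subsets of $\kappa$. Then there is a cofinal $C\subset\lambda$ with $\bigcup_{\xi\in C}F_\xi\in\mathrm{NS}_\kappa$.

**Proof.** If $\lambda<\kappa$, take $C=\lambda$: the union has size at most $\lambda<\kappa$, so it is bounded. Let $\lambda=\kappa$.

**Step 1: freeze the part of $F_\xi$ below $\xi$.** On limit ordinals $0<\xi<\kappa$ the map $\xi\mapsto\max((F_\xi\cap\xi)\cup\{0\})$ is regressive. By Fodor's lemma there are a stationary $S$ and $\gamma<\kappa$ with $F_\xi\cap\xi\subset\gamma+1$ for all $\xi\in S$.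

**Step 2: control the part above $\xi$.** The set $E=\{\delta<\kappa:F_\xi\subset\delta\text{ for all }\xi<\delta\}$ is club. It is closed: if $\delta$ is a limit of members of $E$ and $\xi<\delta$, some member $\delta'$ of $E$ has $\xi<\delta'<\delta$, so $F_\xi\subset\delta'\subset\delta$. It is unbounded: given $\delta^0$, choose $\delta^{n+1}>\delta^n$ above all elements of $F_\xi$ for $\xi<\delta^n$ (possible by regularity); then $\sup_n\delta^n\in E$.

**Step 3: leave a club of gaps.** Define recursively for $i<\kappa$
$$\delta_0=\min E\setminus(\gamma+1),\quad \xi_i=\min S\setminus(\delta_i+1),\quad \delta_{i+1}=\min E\setminus(\xi_i+1),$$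
and $\delta_i=\sup_{j<i}\delta_j$ for limit $i$, which is in $E$ because $E$ is closed and $\kappa$ is regular. The sequence $(\delta_i)$ is strictly increasing and continuous, so $\{\delta_j:j<\kappa\}$ is club. Since $\xi_i\in S$ and $\xi_i<\delta_{i+1}\in E$,
$$F_{\xi_i}\subset(\gamma+1)\cup[\xi_i,\delta_{i+1}).$$
No $\delta_j$ is in the right-hand side: all $\delta_j>\gamma$; for $j\le i$ we have $\delta_j\le\delta_i<\xi_i$; for $j>i$ we have $\delta_j\ge\delta_{i+1}$. So $\bigcup_iF_{\xi_i}$ misses a club. As $\xi_i<\delta_{i+1}<\xi_{i+1}$, and $\xi_i>\delta_i$ for every $i$, the set $C=\{\xi_i:i<\kappa\}$ is cofinal in $\kappa$. $\square$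

## A copy of $\omega$, a copy of $\omega_1$, and a copy of $\theta$

Let $\theta$ be a cardinal with $\mathrm{cf}(\theta)>\omega_1$, and let $\mathcal P\subset\mathrm{NS}_{\omega_1}$ be cofinal in $\mathrm{NS}_{\omega_1}$ with $|\mathcal P|\le\theta$. For Theorem A take $\theta=2^{\omega_1}$, where $\mathrm{cf}(\theta)>\omega_1$ by König's theorem, and $\mathcal P=\mathrm{NS}_{\omega_1}$. Other choices serve Theorem B(ii).

**Step 1: attach sets to the points of $\theta$.** Compose a bijection $\theta\to\theta\times\theta$, the first projection, and a surjection $\theta\to\mathcal P$. This gives a surjection $y\mapsto P_y$ from $\theta$ onto $\mathcal P$ in which each $P\in\mathcal P$ equals $P_y$ for $\theta$ many $y$. As initial segments of $\theta$ have size less than $\theta$, those $y$ are cofinal in $\theta$.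

**Step 2: the tournament.** Let $X=X_0\sqcup X_1\sqcup X_2$ with $X_0,X_1,X_2$ disjoint copies of $\omega,\omega_1,\theta$; write $n,m$; $\alpha,\beta$; $y,z$ for their respective elements. Put $R=X_0$, $L=X_1\cup X_2$, and

* $x\to n$ for all $x\in L$, $n\in X_0$; and $n\to m$ iff $m<n$;
* $\alpha\to\beta$ iff $\alpha<\beta$; and $y\to z$ iff $y<z$;
* $\alpha\to y$ iff $\alpha\in P_y$; and $y\to\alpha$ iff $\alpha\notin P_y$.

For $x\in L$ let $N[x]=\{x\}\cup\{w:w\to x\}$. Then
$$N[\alpha]=\{\beta:\beta\le\alpha\}\cup\{y:\alpha\notin P_y\},\qquad N[y]=P_y\cup\{z:z\le y\}.$$

**Step 3: the ideal.** Let $I$ be the ideal generated by all $N[x]$ $(x\in L)$ and all finite subsets of $X_0$. Every $S\in I$ satisfies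
$$\begin{aligned}&S\cap X_0\text{ is finite};\qquad S\cap X_1\in\mathrm{NS}_{\omega_1};\\ &S\cap X_2\subset\gamma\cup\{y:F\not\subset P_y\}\ \text{ for some }\gamma<\theta\text{ and finite }F\subset\omega_1.\end{aligned}\tag{2}$$
Indeed, $S$ is covered by a finite subset of $X_0$ and finitely many sets $N[\alpha]$ $(\alpha\in F)$ and $N[z]$ $(z\in G)$. The trace on $X_1$ is covered by bounded sets $\alpha+1$ and sets $P_z$, finitely many in all. On $X_2$, the sets $N[z]$ contribute a bounded set, and the sets $N[\alpha]$ contribute $\bigcup_{\alpha\in F}\{y:\alpha\notin P_y\}=\{y:F\not\subset P_y\}$.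

By (2), $X_0\notin I$, so $I$ is proper. It contains all finite sets, since $x\in N[x]$. Let $p$ be the dual free filter.

**Step 4: the selection.** For $x\in L$, $\{w:w\to x\}\subset N[x]\in I$. For $n\in R$, $\{w:n\to w\}=\{m:m<n\}$ is finite. By Lemma 2, $X_p$ has a continuous weak selection. Also $|X|=\theta$, since $\theta\ge\mathrm{cf}(\theta)>\omega_1$.

**Theorem A (for the space just constructed).** $X_p$ is not weakly orderable.

**Proof.** Otherwise, by Lemma 1, $X=A\cup B$ with $A=\bigcup_{\xi<\lambda}A_\xi$ a $\lambda$-chain set and $B=\bigcup_{\eta<\mu}B_\eta$ a $\mu$-chain set, $\lambda,\mu$ infinite regular.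

**Step (a): $X_0$ forces $\omega\in\{\lambda,\mu\}$.** One of $A\cap X_0$, $B\cap X_0$ is infinite. If the corresponding cofinality were greater than $\omega$, this countable set would be in $I$ by (1), contradicting (2).

**Step (b): $X_1$ forces $\omega_1\in\{\lambda,\mu\}$.** One of $A\cap X_1$, $B\cap X_1$ is stationary. If its cofinality were $\omega$, by (2) it would be a countable union of sets in $\mathrm{NS}_{\omega_1}$, hence nonstationary. If its cofinality were greater than $\omega_1$, it would be in $I$ by (1), hence nonstationary by (2). So its cofinality is $\omega_1$.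

**Step (c): no cofinality is left for $X_2$.** By (a) and (b), $\{\lambda,\mu\}=\{\omega,\omega_1\}$. By (2) choose $\gamma_\xi,\delta_\eta<\theta$ and finite $F_\xi,G_\eta\subset\omega_1$ with
$$A_\xi\cap X_2\subset\gamma_\xi\cup\{y:F_\xi\not\subset P_y\},\qquad B_\eta\cap X_2\subset\delta_\eta\cup\{y:G_\eta\not\subset P_y\}.$$
As $\lambda,\mu\le\omega_1<\mathrm{cf}(\theta)$, some $\gamma<\theta$ satisfies $\gamma\ge\gamma_\xi,\delta_\eta$ for all $\xi,\eta$. By Lemma 3 with $\kappa=\omega_1$, applied twice, there are cofinal $C\subset\lambda$, $D\subset\mu$ with
$$\bigcup_{\xi\in C}F_\xi\cup\bigcup_{\eta\in D}G_\eta\in\mathrm{NS}_{\omega_1}.$$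
Choose $P\in\mathcal P$ containing this set, and $y\ge\gamma$ with $P_y=P$. If $y\in A$, then $y\in A_\xi$ for all large $\xi<\lambda$, hence for some $\xi\in C$. But $y\ge\gamma_\xi$ and $F_\xi\subset P_y$, so $y\notin A_\xi$, a contradiction. In the same way $y\notin B$. So $y\notin A\cup B=X$, a contradiction. $\square$

With $\theta=2^{\omega_1}$ and $\mathcal P=\mathrm{NS}_{\omega_1}$ this is Theorem A.

The gap announced after Theorem B(i) is visible here. The $\omega_1$ sets $N[\alpha]$ cover $L$: they cover $X_1$, and each $y$ has $P_y\ne\omega_1$, so $y\in N[\alpha]$ for any $\alpha\notin P_y$. Countably many members of $I$ do not cover $L$, since their traces on $X_1$ have nonstationary union. And $L$ is not a chain set, since $X_0$ is one and $X$ is not a union of two.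

## The cofinality of $\mathrm{cof}(\mathrm{NS}_{\omega_1})$ and small counterexamples

**Proof of Theorem B(ii).** Let $\theta=\mathrm{cof}(\mathrm{NS}_{\omega_1})$; clearly $\theta\le|\mathrm{NS}_{\omega_1}|\le2^{\omega_1}$. The plan is to run the construction with this $\theta$ and a cofinal $\mathcal P$ of size $\theta$. It needs only $\mathrm{cf}(\theta)>\omega_1$, which we now prove.

**Step 1: pass to clubs.** There is a family $\mathcal C$ of clubs with $|\mathcal C|=\theta$ such that every club contains a member of $\mathcal C$, and no such family is smaller. Given a cofinal $\mathcal P$ of size $\theta$, choose for each $P\in\mathcal P$ a club $C_P$ disjoint from $P$. If $D$ is a club, $\omega_1\setminus D$ is nonstationary, so it is contained in some $P\in\mathcal P$, and $C_P\subset\omega_1\setminus P\subset D$. So $\{C_P:P\in\mathcal P\}$ is such a family of size at most $\theta$. Conversely, the complements of the members of any such family are cofinal in $\mathrm{NS}_{\omega_1}$, so its size is at least $\theta$.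

**Step 2: split $\mathcal C$ into $\omega_1$ small parts.** Suppose $\theta\le\omega_1$, or $\theta>\omega_1$ and $\mathrm{cf}(\theta)\le\omega_1$. Write $\mathcal C=\bigcup_{\alpha<\omega_1}\mathcal C_\alpha$, where (repetitions allowed) $|\mathcal C_\alpha|=1$ if $\theta\le\omega_1$, and $|\mathcal C_\alpha|<\theta$ if $\theta>\omega_1$. Let $\mathcal C'_\alpha=\{C\setminus\beta:C\in\mathcal C_\alpha,\ \beta<\omega_1\}$, a family of clubs.

**Step 3: for each $\alpha$ find a club $E_\alpha$ containing no member of $\mathcal C'_\alpha$.** If $\theta>\omega_1$, then $|\mathcal C'_\alpha|\le\omega_1\cdot|\mathcal C_\alpha|<\theta$, and Step 1 gives $E_\alpha$. If $\theta\le\omega_1$ and $\mathcal C_\alpha=\{C\}$, let $E_\alpha$ be the club of limit points of $C$. Given $\beta$, let $c=\min(C\setminus\beta)$ and $c'=\min(C\setminus(c+1))$. Then $c'\in C\setminus\beta$, and $c'$ is not a limit point of $C$, because no element of $C$ is strictly between $c$ and $c'$. So $C\setminus\beta\not\subset E_\alpha$.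

**Step 4: diagonalize.** Let $E=\{\delta<\omega_1:\delta\in E_\alpha\text{ for all }\alpha<\delta\}$, a club. Some $C\in\mathcal C$ satisfies $C\subset E$, say $C\in\mathcal C_\alpha$. Every $\delta\in C\setminus(\alpha+1)$ is in $E$ and satisfies $\alpha<\delta$, so $\delta\in E_\alpha$. Thus $C\setminus(\alpha+1)\in\mathcal C'_\alpha$ is contained in $E_\alpha$, a contradiction. So $\theta>\omega_1$ and $\mathrm{cf}(\theta)>\omega_1$.

**Step 5: conclude.** The construction gives a non-weakly-orderable $X_p$ with a continuous weak selection and $|X|=\theta$. Its ideal is generated by $\theta$ sets, and their finite unions are cofinal, so $\chi(p,X_p)\le\theta$. $\square$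

By (i), a counterexample has $|X|\ge\omega_2$ and $\chi(p,X_p)\ge\omega_2$, so the least size lies in $[\omega_2,\mathrm{cof}(\mathrm{NS}_{\omega_1})]$. If $2^{\omega_1}=\omega_2$, or just $\mathrm{cof}(\mathrm{NS}_{\omega_1})=\omega_2$, then the space in (ii) has size and character exactly $\omega_2$; so the least size is $\omega_2$, and the bound in (i) is optimal for both invariants.

## A tower of $\tau^+$ levels

For Theorem C we put everything on the side $L$ and stack $\tau^+$ copies of regular cardinals $\kappa_i$, so that level $i$ forces the cofinality $\kappa_i$ on one of the pieces. Since one piece has one cofinality, $\tau$ pieces cannot serve $\tau^+$ levels. In the previous construction the set $P$ was attached to cofinally many $y$, and the remainder of $A_\xi\cap X_2$ was bounded. Now $P$ is attached to stationarily many $y$, and the remainder is nonstationary.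

We prove the following, which includes the selection statement of Theorem C: there is a filter space $X_p$ with a continuous weak selection $\sigma$ satisfying $\sigma(\{x,p\})=x$ for all $x\in X$, while $X$ is not the union of $\le\tau$ chain sets.

**Step 1: why this suffices.** Suppose $X_p=\bigcup_{t\in T}Y_t$ with $|T|\le\tau$ and each $Y_t=A_t\cup\{p\}$, $A_t\subset X$, weakly orderable. If $A_t\in I$, then $A_t$ is a chain set. If $A_t\notin I$, then $A_t$ is infinite, and $Y_t$ is the filter space of the trace $\{A\cap A_t:A\in p\}$. This is a proper free filter on $A_t$ with dual ideal $\{S\in I:S\subset A_t\}$. By Lemma 1, $A_t$ is a union of two chain sets for that ideal, hence for $I$. Altogether $X$ would be a union of at most $2\cdot\tau=\tau$ chain sets.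

**Step 2: the levels.** Let $\nu=\tau^+$. By recursion choose strictly increasing successor cardinals $\kappa_i$ $(i<\nu)$ with
$$\kappa_0>\nu,\qquad \kappa_i>2^{\sup_{j<i}\kappa_j}.$$
Let $X=\bigsqcup_{i<\nu}X_i$ with $X_i$ a copy of $\kappa_i$, and $X_{<i}=\bigsqcup_{j<i}X_j$. Since $|i|<\nu<\kappa_0$, we have $|X_{<i}|\le\sup_{j<i}\kappa_j$. Each $\kappa_i$ is regular, being a successor cardinal.

**Step 3: attach sets to points.** Let $\mathcal P_i$ be the set of all $P\subset X_{<i}$ with $P\cap X_j$ nonstationary in $X_j$ for every $j<i$; in particular $\mathcal P_0=\{\emptyset\}$. Then $|\mathcal P_i|\le2^{|X_{<i}|}<\kappa_i$. By the Ulam–Solovay theorem $X_i$ splits into $\kappa_i$ stationary sets. Assign different ones to the members of $\mathcal P_i$ and add all the unassigned ones to the set assigned to $\emptyset$. This partitions $X_i$ into stationary sets $S^i_P$ $(P\in\mathcal P_i)$. For $x\in S^i_P$ put $P_x=P$.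

**Step 4: tournament and ideal.** Inside $X_i$ let $x\to y$ iff $x<y$. For $w\in X_j$, $x\in X_i$, $j<i$, let $w\to x$ if $w\in P_x$, and $x\to w$ otherwise. Let $N[x]=\{x\}\cup\{w:w\to x\}$, and let $I$ be the ideal generated by all $N[x]$, $x\in X$. We do not yet know that $I$ is proper; chain sets and (1) do not need that. For $x\in X_k$ the set $N[x]\cap X_i$

* is bounded if $k=i$;
* equals $P_x\cap X_i$, which is nonstationary, if $k>i$;
* equals $\{y\in X_i:x\notin P_y\}$ if $k<i$.

A member $S$ of $I$ is covered by finitely many $N[x]$. Collecting the contributions of the first two kinds in a set $M$, and the points $x$ of the third kind in a set $F$, we get for every $S\in I$ and $i<\nu$: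
$$S\cap X_i\subset M\cup\{y\in X_i:F\not\subset P_y\}\ \text{ for some nonstationary }M\subset X_i\text{ and finite }F\subset X_{<i}.\tag{3}$$

**Step 5: thinning on all lower levels at once.**

**Lemma 4.** Let $\lambda$ be infinite regular, $i<\nu$, and $F_\xi$ $(\xi<\lambda)$ finite subsets of $X_{<i}$. Then there is a cofinal $C\subset\lambda$ with $\bigcup_{\xi\in C}F_\xi\in\mathcal P_i$.

**Proof.** Levels shorter than $\lambda$ are handled by the pigeonhole principle, a level of length $\lambda$ by Lemma 3, and longer levels by counting. Let $H=\bigcup\{X_j:j<i,\ \kappa_j<\lambda\}$. If $H=\emptyset$, let $C'=\lambda$. If $H\ne\emptyset$, then $\lambda>\kappa_0>\nu>|i|$, so $H$ is a union of fewer than $\lambda$ sets of size less than $\lambda$, and $|H|<\lambda$ by regularity. As $H$ is infinite, it has $|H|<\lambda$ finite subsets. So $\lambda$ is split into fewer than $\lambda$ classes by the value of $F_\xi\cap H$, and by regularity one class $C'$ has size $\lambda$, hence is cofinal. In both cases $F_\xi\cap H$ is constant on $C'$.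

If $\lambda=\kappa_j$ for some $j<i$ (unique, since the $\kappa_j$ are strictly increasing), index $C'$ increasingly by $\lambda$ and apply Lemma 3 with $\kappa=\kappa_j$ to the sets $F_\xi\cap X_j$, $\xi\in C'$. This gives a cofinal $C\subset C'$ with $\bigcup_{\xi\in C}(F_\xi\cap X_j)$ nonstationary in $X_j$. Otherwise let $C=C'$.

Now let $k<i$ and consider the trace of $\bigcup_{\xi\in C}F_\xi$ on $X_k$. If $\kappa_k<\lambda$, it is finite, because $F_\xi\cap H$ is constant. If $\kappa_k=\lambda$, it is nonstationary by the choice of $C$. If $\kappa_k>\lambda$, it has size at most $\lambda<\kappa_k$, so it is bounded. In all cases it is nonstationary. $\square$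

**Step 6: level $i$ forces the cofinality $\kappa_i$.**

**Claim.** If $X_i\subset\bigcup_{t\in T}A_t$ with $|T|\le\tau$ and each $A_t$ a $\lambda_t$-chain set, then $\lambda_t=\kappa_i$ for some $t\in T$.

**Proof.** Suppose not. If $\lambda_t>\kappa_i$, then $A_t\cap X_i\in I$ by (1), and we may replace $A_t$ by $A_t\cap X_i$, regarded as an $\omega$-chain set with constant sequence; $X_i$ stays covered. So we may assume $\lambda_t<\kappa_i$ for all $t$. Write $A_t=\bigcup_{\xi<\lambda_t}A_{t,\xi}$, increasing, with $A_{t,\xi}\in I$. By (3) choose nonstationary $M_{t,\xi}\subset X_i$ and finite $F_{t,\xi}\subset X_{<i}$ with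
$$A_{t,\xi}\cap X_i\subset M_{t,\xi}\cup\{y\in X_i:F_{t,\xi}\not\subset P_y\}.$$
Let $M=\bigcup_{t,\xi}M_{t,\xi}$. By $\kappa_i$-completeness, first over $\xi<\lambda_t<\kappa_i$ and then over $T$ with $|T|\le\tau<\kappa_i$, $M$ is nonstationary.

For each $t$, Lemma 4 gives a cofinal $C_t\subset\lambda_t$ with $\bigcup_{\xi\in C_t}F_{t,\xi}\in\mathcal P_i$. Let $P=\bigcup_{t\in T}\bigcup_{\xi\in C_t}F_{t,\xi}$. For every $j<i$ its trace on $X_j$ is a union of at most $\tau<\kappa_j$ nonstationary sets, so $P\in\mathcal P_i$. As $S^i_P$ is stationary, we can pick $y\in S^i_P\setminus M$, and then $t$ with $y\in A_t$. Since $y\in A_{t,\xi}$ for all large $\xi$, we have $y\in A_{t,\xi}$ for some $\xi\in C_t$. But $y\notin M_{t,\xi}$ and $F_{t,\xi}\subset P=P_y$, a contradiction. $\square$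

**Step 7: count.** Suppose $X=\bigcup_{t\in T}A_t$ with $|T|\le\tau$ and each $A_t$ a $\lambda_t$-chain set, the $\lambda_t$ fixed once and for all. By the Claim, for each $i<\nu$ there is $t(i)\in T$ with $\lambda_{t(i)}=\kappa_i$. As the $\kappa_i$ are distinct, $i\mapsto t(i)$ is an injection of $\nu=\tau^+$ into $T$, which is impossible. So $X$ is not the union of $\le\tau$ chain sets.

**Step 8: the filter and the selection.** Every member of $I$ is a chain set, so by Step 7 $X\notin I$, and $I$ is proper. It contains all finite sets, because $x\in N[x]$. Its dual filter $p$ is a free filter. For every $x\in X$ we have $\{w:w\to x\}\subset N[x]\in I$. Lemma 2 with $L=X$ and $R=\emptyset$ gives a continuous weak selection $\sigma$ with $\sigma(\{x,p\})=x$ for all $x\in X$. With Step 1, this proves Theorem C. $\square$
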